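\title{Enveloping algebras of finite-dimensional Lie algebras in characteristic zero are unique factorization domains}

\begin{abstract}
We prove that the universal enveloping algebra of a nonzero finite-dimensional Lie algebra over a field of characteristic zero is a unique factorization domain in the sense of Chatters: it has prime ideals of height one, and each of them is completely prime and generated by a normal element. More generally, we show that the height-one primes of $U(\mathfrak h)/(\mathbf 1-1)$, where $\mathbf 1$ is a nonzero central element of $\mathfrak h$, are the ideals generated by irreducible semi-invariants. The proof reduces $\mathfrak h$ step by step to a semisimple Lie algebra over a larger field, by localizing at abelian ideals and splitting off Weyl algebras. The reduction is carried out in parallel for the enveloping algebra and for the symmetric algebra with its Poisson bracket.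
\end{abstract}

\section{Introduction}\label{sec:intro}

A commutative noetherian domain has unique factorization if and only if each of its height-one prime ideals is principal. This form of the property makes sense for noncommutative rings. Throughout, rings are associative with identity, \emph{ideal} means two-sided ideal, and \emph{noetherian} means left and right noetherian. A proper ideal $P$ of a ring $R$ is \emph{prime} if $IJ\subset P$ implies $I\subset P$ or $J\subset P$ for ideals $I,J$, and \emph{completely prime} if $R/P$ is a domain; completely prime ideals are prime. In a domain the zero ideal is prime, and a prime has \emph{height one} if it is nonzero and contains no nonzero prime other than itself. An element $p$ is \emph{normal} if $Rp=pR$, and the ideal $Rp=pR$ is then called \emph{principal}. Following Chatters, a noetherian domain $R$ is a \emph{unique factorization domain} (UFD) if $R$ has at least one height-one prime ideal and every height-one prime ideal of $R$ is completely prime and principal.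

By the Poincar\'e--Birkhoff--Witt theorem (PBW), the enveloping algebra $U(\mathfrak g)$ of a finite-dimensional Lie algebra $\mathfrak g$ has a filtration whose associated graded ring is the polynomial ring $S(\mathfrak g)$. So $U(\mathfrak g)$ is a noetherian domain, it is a polynomial ring when $\mathfrak g$ is abelian, and one may guess that it is always a UFD. Two things stand in the way. Normal elements are scarce in $U(\mathfrak g)$, so it is not evident that a height-one prime contains any. And primes of $U(\mathfrak g)$ need not be completely prime: the natural representation maps $U(\mathfrak{sl}_2)$ onto the ring of $2\times2$ matrices, and its kernel is a maximal ideal. Chatters proved that $U(\mathfrak g)$ is a UFD when the nonzero complex Lie algebra $\mathfrak g$ is solvable or semisimple. The general question is recorded as open by Liu and Wu \cite{LW}: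

\begin{quote}
Is $U(\mathfrak g)$ a UFD for every nonzero finite-dimensional complex Lie algebra $\mathfrak g$?
\end{quote}

The answer is yes. The proof is an induction that leaves the class of enveloping algebras, so we work in a slightly larger class from the start. Let $k$ be a field of characteristic $0$, let $\mathfrak h$ be a finite-dimensional Lie algebra over $k$, let $\mathbf 1\in\mathfrak h$ be a nonzero central element, and put
\[
A=U(\mathfrak h)/(\mathbf 1-1).
\]
For $\mathfrak h=k\mathbf 1\oplus\mathfrak g$ this is $U(\mathfrak g)$. A \emph{semi-invariant} of $A$ is a nonzero $a\in A$ with $[x,a]\in ka$ for all $x\in\mathfrak h$. It is \emph{irreducible} if $a\notin k$ and $a$ is not a product of two semi-invariants outside $k$.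

Semi-invariants are exactly the nonzero normal elements of $A$. If $[x,a]=ca$, then $xa=a(x+c)$, so $a$ is normal. Conversely, let $a\ne0$ be normal, $x\in\mathfrak h\setminus k\mathbf 1$ and $xa=ax'$. In the associated graded ring $S(\mathfrak h/k\mathbf 1)$, a commutative domain, $x$ and $x'$ have the same leading term, so $x'-x\in k$ and $[x,a]\in ka$. Irreducible semi-invariants are therefore the only candidates for generators of height-one primes.

\begin{theorem}\label{thm:ufd}
The height-one primes of $A$ are exactly the ideals $pA=Ap$ with $p$ an irreducible semi-invariant, and all of them are completely prime. Hence $A$ is a UFD unless it is simple. In particular, $U(\mathfrak g)$ is a UFD for every finite-dimensional Lie algebra $\mathfrak g\neq0$ over every field of characteristic $0$, for example over $\mathbb C$.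
\end{theorem}

Theorem~\ref{thm:ufd} follows quickly (Section~\ref{sec:data}) from two statements that remove the two obstacles named above.

\begin{theorem}\label{thm:MC}
\begin{itemize}
\item[(M)] Every nonzero ideal of $A$ contains a semi-invariant.
\item[(C)] If $p$ is an irreducible semi-invariant, then $pA=Ap$ and $A/pA$ is a domain.
\end{itemize}
\end{theorem}

Three small cases show the range of behavior. If $\mathfrak g$ is abelian, every nonzero element is a semi-invariant and (C) says that irreducible polynomials generate prime ideals. If $\mathfrak g=kx\oplus ky$ with $[x,y]=y$, write $a=\sum_{i\le m}b_i(y)x^i$ with $b_m\ne0$. From $x^iy=y(x+1)^i$ we see that $[a,y]=m\,y\,b_mx^{m-1}+(\text{lower powers of }x)$; this is a scalar multiple of $a$ only if $m=0$. On $k[y]$ the map $\operatorname{ad}x$ is $y\,d/dy$, so the semi-invariants are the elements $cy^i$. By Theorem~\ref{thm:ufd}, $yU(\mathfrak g)$ is the only height-one prime, and its generator is normal but not central. Finally, if $\mathfrak h$ is a Heisenberg algebra with center $k\mathbf 1$, then $A$ is a Weyl algebra, which is simple and has no height-one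 prime; the exception in Theorem~\ref{thm:ufd} is needed.

\subsection*{Outline of the proof}
Either $\mathfrak h$ has an abelian ideal $\mathfrak a\supsetneq k\mathbf 1$, or it has a Heisenberg ideal, or it is $k\mathbf 1\oplus\mathfrak s$ with $\mathfrak s$ semisimple or zero. In the first case we invert the nonzero elements of the polynomial ring $B$ generated by $\mathfrak a$; the centralizer of the field $\operatorname{Frac}B$ in the localized ring is again an algebra of the type $A$, attached to a smaller Lie algebra over $\operatorname{Frac}B$. In the second case $A$ is the tensor product of a Weyl algebra and a smaller algebra of the same type. Section~\ref{sec:example} shows the first reduction on $\mathfrak{sl}_2\ltimes\mathbb C^2$, Sections~\ref{sec:tools} and~\ref{sec:data} fix the class of objects on which the induction runs, and Section~\ref{sec:reduction} constructs the reductions. Statement (C) follows by induction along them, in the manner of Gauss's lemma (Section~\ref{sec:C}), from the semisimple case, which rests on theorems of Chevalley and Kostant (Section~\ref{sec:ss}). Statement (M) does not follow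 by induction alone. We prove its commutative analogue for the symmetric algebra by the geometry of coadjoint orbits (Section~\ref{sec:comm}) and transport it to $A$ one reduction at a time (Section~\ref{sec:M}), using a property of the symmetrization map (Section~\ref{sec:symm}).

\section{The example $\mathfrak{sl}_2\ltimes\mathbb C^2$}\label{sec:example}

Let $\mathfrak g$ have basis $e,h,f,y_1,y_2$ over $\mathbb C$, where $[h,e]=2e$, $[h,f]=-2f$, $[e,f]=h$, $[y_1,y_2]=0$, and $\mathfrak{sl}_2$ acts on $\mathbb Cy_1\oplus\mathbb Cy_2$ by the natural representation: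
\[
[e,y_1]=0,\quad [e,y_2]=y_1,\quad [h,y_1]=y_1,\quad [h,y_2]=-y_2,\quad [f,y_1]=y_2,\quad [f,y_2]=0 .
\]
This algebra is neither solvable nor semisimple. We prove Theorem~\ref{thm:MC} for $U=U(\mathfrak g)$ by hand, borrowing only the formal properties of the localization from Lemma~\ref{lem:ore}.

\subsection*{Localization}
Let $B=\mathbb C[y_1,y_2]$, $F'=\mathbb C(y_1,y_2)$, and let $E$ be obtained from $U$ by inverting $B\setminus0$. The monomials $e^ah^bf^c$ form a left $F'$-basis of $E$. The elements $e,h,f$ act on $F'$ by the vector fields $y_1\partial_2$, $y_1\partial_1-y_2\partial_2$, $y_2\partial_1$, where $\partial_i=\partial/\partial y_i$. Three vector fields on the plane satisfy a linear relation over $F'$, and this relation says that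
\[
u=y_2^2\,e+y_1y_2\,h-y_1^2\,f
\]
commutes with $F'$. Moreover
\[
[e,u]=2y_1y_2e+(y_1^2h-2y_1y_2e)-y_1^2h=0,\qquad
[f,u]=-y_2^2h+(y_2^2h+2y_1y_2f)-2y_1y_2f=0,
\]
so $u$ is central in $U$. Put $v_1=y_2^{-1}f$ and $v_2=y_1^{-1}e$, so that $[v_j,g]=\partial_jg$ for $g\in F'$. Since $h=(y_1y_2)^{-1}u+y_1v_1-y_2v_2$, we may use $u,v_1,v_2$ in place of $e,h,f$:
\[
E=\bigoplus_{a,b}F'[u]\,v_1^av_2^b ,
\]
and $[\,\cdot\,,y_i]$ acts as $\partial/\partial v_i$. In particular $F'[u]$ is the centralizer of $F'$ in $E$. It is the enveloping algebra of a one-dimensional Lie algebra over the larger field $F'$.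

\subsection*{Semi-invariants and statement (C)}
If $[x,w]=\lambda(x)w$, then $\lambda$ vanishes on $[\mathfrak g,\mathfrak g]=\mathfrak g$, so a semi-invariant $w$ is central. It lies in $F'[u]$, say $w=\sum g_iu^i$, and $0=[v_j,w]=\sum\partial_j(g_i)u^i$ gives $g_i\in\mathbb C$. So the semi-invariants are the nonzero elements of $\mathbb C[u]$, and the irreducible ones are the multiples of $u-c$, $c\in\mathbb C$. The leading term $\bar u\in S(\mathfrak g)$ of $u-c$ is linear in $e,h,f$ with coprime coefficients, hence irreducible, and $U/(u-c)U$ has associated graded ring $S(\mathfrak g)/(\bar u)$, a domain. This shortcut is special: already in $\mathbb C[x,y]$ the irreducible element $xy-1$ has a reducible leading term.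

\subsection*{Statement (M)}
Let $I\neq0$ be an ideal of $U$. Then $IE$ is an ideal of $E$, and bracketing a nonzero element repeatedly with $y_1,y_2$ produces a nonzero element of $IE\cap F'[u]$. Let $\varphi$ be the monic generator of this ideal of $F'[u]$. The elements $[v_j,\varphi]$ lie in the same ideal and have smaller degree in $u$, so they vanish and $\varphi\in\mathbb C[u]$. Thus $IE$ contains a semi-invariant of $U$, and it remains to clear denominators. The set $Q=\{b\in B: b\varphi\in I\}$ is a nonzero ideal of $B$, stable under $\operatorname{ad}\mathfrak{sl}_2$. The homogeneous components of $B$ are pairwise non-isomorphic simple $\mathfrak{sl}_2$-modules, so $Q$ contains one of them, and $Q\supset\mathfrak n^m$ for some $m$, where $\mathfrak n=(y_1,y_2)\subset B$. Since $u\in\mathfrak nU=U\mathfrak n$, we get $u^m\in\mathfrak n^mU\subset QU$, and $u^m\varphi\in I$.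

\subsection*{What the example teaches}
First, the reduced algebra $F'[u]$ is commutative, so all its nonzero elements are semi-invariants for its own brackets. The ones that matter are singled out by the derivations $\operatorname{ad}v_j$, which come from outside $F'[u]$ and are not $F'$-linear. The induction must remember such derivations. Second, denominators cannot be cleared inside $B$. For $I=\mathfrak nU$ we have $\varphi=1$ and $Q=\mathfrak n$, which contains no semi-invariant because $\mathbb C[u]\cap B=\mathbb C$. The semi-invariant $u$ lies in $QU$, not in $Q$. In general no explicit $u$ is at hand, and we shall find it in the symmetric algebra.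

\section{Three lemmas on polynomial-like rings}\label{sec:tools}

For $\alpha\in\mathbb N^n$ we write $|\alpha|=\sum\alpha_i$ and $\alpha!=\prod\alpha_i!$, we let $\epsilon_i$ be the $i$-th unit multi-index, and for elements $z_1,\dots,z_n$ of a ring, $z^\alpha=z_1^{\alpha_1}\cdots z_n^{\alpha_n}$ is the \emph{ordered} monomial.

A filtration of a ring $T$ is a chain $0=T^{(-1)}\subset T^{(0)}\subset T^{(1)}\subset\cdots$ of additive subgroups with union $T$, $1\in T^{(0)}$ and $T^{(m)}T^{(m')}\subset T^{(m+m')}$. An element $a\in T^{(m)}\setminus T^{(m-1)}$ has \emph{degree} $m$, and its \emph{symbol} $\sigma(a)$ is its class in $\operatorname{gr}T=\bigoplus T^{(m)}/T^{(m-1)}$. We use the following standard facts. If $\operatorname{gr}T$ is a domain, then $T$ is a domain, the degree is additive and the symbol is multiplicative. If $\operatorname{gr}T$ is noetherian, so is $T$. For an ideal $I$, $\operatorname{gr}(T/I)=\operatorname{gr}T/\operatorname{gr}I$, where $\operatorname{gr}I$ is spanned by the symbols of elements of $I$. Elements whose symbols form a left $T^{(0)}$-basis of $\operatorname{gr}T$ form a left $T^{(0)}$-basis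 of $T$.

Both reductions produce a ring that looks like a polynomial ring over a smaller ring. The first lemma lifts complete primeness from the smaller ring, and the second pushes ideals down to it.

\begin{lemma}\label{lem:ext}
Let $T_0$ be a subring of a ring $T$ and $z_1,\dots,z_n\in T$. Suppose that the $z^\alpha$ form a left $T_0$-basis of $T$, that $[z_i,T_0]\subset T_0$, and that $[z_i,z_j]\in T_0+\sum_kT_0z_k$.
\begin{itemize}
\item[(a)] The subgroups $T^{(m)}=\bigoplus_{|\alpha|\le m}T_0z^\alpha$ form a filtration, and $\operatorname{gr}T=T_0[\bar z_1,\dots,\bar z_n]$ is a polynomial ring in central variables.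
\item[(b)] If $J$ is an ideal of $T_0$ with $[z_i,J]\subset J$ for all $i$, then $JT=TJ=\bigoplus Jz^\alpha$ is an ideal of $T$, and $T/JT$ is a domain if $T_0/J$ is a domain.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $T^{[m]}$ be the additive span of the products of elements of $T_0$ and at most $m$ factors among the $z_i$. These subgroups form a filtration. In a product with $m$ factors $z_i$, interchanging a factor $z_i$ with an adjacent element of $T_0$ or an adjacent $z_j$ changes the product by an element of $T^{[m-1]}$. By induction $T^{[m]}=T^{(m)}$, and $az^\alpha\cdot bz^\gamma\equiv ab\,z^{\alpha+\gamma}$ modulo $T^{(|\alpha|+|\gamma|-1)}$ for $a,b\in T_0$.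

(b) We have $JT=\bigoplus JT_0z^\alpha=\bigoplus Jz^\alpha$. The identity $z_ij=jz_i+[z_i,j]$ for $j\in J$ lets us move elements of $J$ past the $z_i$ in either direction, so $TJ=JT$. The ring $T/JT$ satisfies the hypotheses over $T_0/J$, so by (a) its associated graded ring is $(T_0/J)[\bar z_1,\dots,\bar z_n]$.
\end{proof}

\begin{lemma}\label{lem:partial}
Let $T$ be a $\mathbb Q$-algebra with a left basis $z^\alpha$, $\alpha\in\mathbb N^n$, over a subalgebra $T_0$. Let $\partial_1,\dots,\partial_n$ be derivations of $T$ with $\partial_i(T_0)=0$ and $\partial_i(z_j)=\delta_{ij}$. Then $T_0=\bigcap_i\ker\partial_i$, and every nonzero additive subgroup $I$ stable under all $\partial_i$ satisfies $I\cap T_0\neq0$.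
\end{lemma}

\begin{proof}
By the Leibniz rule, $\partial_i\big(\sum a_\alpha z^\alpha\big)=\sum\alpha_ia_\alpha z^{\alpha-\epsilon_i}$. This vanishes for all $i$ only if $a_\alpha=0$ for $\alpha\neq0$. Let $0\ne\sum a_\gamma z^\gamma\in I$, and choose $\alpha$ with $a_\alpha\neq0$ and $|\alpha|$ maximal. Every other $\gamma$ that occurs has $\gamma_i<\alpha_i$ for some $i$, so $\partial_1^{\alpha_1}\cdots\partial_n^{\alpha_n}$ sends the element to $\alpha!\,a_\alpha\in I\cap T_0$, which is nonzero.
\end{proof}

The third lemma produces semi-invariants in a commutative polynomial ring. The gcd of a nonzero subset of a commutative UFD is the gcd of all its elements.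

\begin{lemma}\label{lem:factor}
Let $C$ be a commutative polynomial ring over a field $F$ of characteristic $0$, with a function $\deg\colon C\setminus0\to\mathbb N$ that is additive on products and vanishes exactly on $F^*$. Let $\delta$ be a derivation of $C$, not necessarily $F$-linear, such that $\delta(c)=0$ or $\deg\delta(c)\le\deg c$ for all $c\ne0$.
\begin{itemize}
\item[(a)] If $M\subset C$ has gcd $1$ and $g\in\operatorname{Frac}C$ satisfies $gM\subset C$, then $g\in C$.
\item[(b)] If $b\ne0$ and $\delta(b)\in Fb$, then $\delta(\pi)\in F\pi$ for each irreducible factor $\pi$ of $b$.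
\item[(c)] If $Q\neq0$ is a $\delta$-stable ideal with gcd $d$, then $\delta(d)\in Fd$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The denominator of $g$ in lowest terms divides every element of $M$.

(b) Write $b=\pi^eg$ with $\pi\nmid g$ and $e\ge1$. Then $\pi^e$ divides $\delta(b)=e\pi^{e-1}\delta(\pi)g+\pi^e\delta(g)$, so $\pi\mid\delta(\pi)$ because $e\neq0$ in $F$. The quotient is $0$ or has degree $0$.

(c) Write $Q=dQ_1$, where $Q_1$ has gcd $1$. For $q_1\in Q_1$ we have $\delta(d)q_1+d\delta(q_1)=\delta(dq_1)\in dC$, so $(\delta(d)/d)Q_1\subset C$. By (a), $\delta(d)/d\in C$, and again it is $0$ or has degree $0$.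
\end{proof}

\section{Data and their semi-invariants}\label{sec:data}

The example suggests which structure survives a reduction step: a field, a Lie algebra with a central element that is identified with $1$, and a set of derivations that may act nontrivially on the field.

\begin{definition}\label{def:datum}
A \emph{datum} $(F,\mathfrak h,\Delta)$ consists of a field $F$ of characteristic $0$, a finite-dimensional Lie algebra $\mathfrak h$ over $F$ with a nonzero central element $\mathbf 1$, and a set $\Delta$ of \emph{semilinear derivations}: each $\delta\in\Delta$ is a derivation of $F$ together with an additive map $\delta\colon\mathfrak h\to\mathfrak h$ such that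
\[
\delta(fx)=\delta(f)x+f\delta(x),\qquad \delta[x,y]=[\delta x,y]+[x,\delta y],\qquad\delta(\mathbf 1)=0 .
\]
We require $\operatorname{ad}\mathfrak h\subset\Delta$, where $\operatorname{ad}x$ acts by zero on $F$. We identify $F$ with $F\mathbf 1\subset\mathfrak h$.
\end{definition}

The situation of the introduction is the datum $(k,\mathfrak h,\operatorname{ad}\mathfrak h)$. To a datum we attach two algebras,
\[
A=U_F(\mathfrak h)/(\mathbf 1-1),\qquad S=S_F(\mathfrak h)/(\mathbf 1-1).
\]
The commutative algebra $S$ carries the \emph{Poisson bracket}, the unique $F$-bilinear Lie bracket that extends the bracket of $\mathfrak h$ and is a derivation in each argument. The letter $R$ denotes either $A$ or $S$, and $[\ ,\ ]$ is the commutator in $A$ and the Poisson bracket in $S$; when both algebras appear in one formula we write $\{\ ,\ \}$ for the latter. Each $\delta\in\Delta$ extends uniquely to a derivation of the ring $R$, and it is also a derivation of the bracket. The extension of $\operatorname{ad}x$ is $[x,\,\cdot\,]$.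

If $\mathbf 1,x_1,\dots,x_n$ is a basis of $\mathfrak h$, the monomials $x^\alpha$ form an $F$-basis of $R$, by PBW. Let $R_m$ be the span of the products of at most $m$ elements of $\mathfrak h$. This is a filtration with $\operatorname{gr}R=S_F(\mathfrak h/F)$; its degree is denoted by $\deg$. Hence $R$ is a noetherian domain, $\deg$ is additive, $R_0=F$, the units of $R$ are $F^*$, and $\delta(R_m)\subset R_m$ for $\delta\in\Delta$. Since $\operatorname{ad}\mathfrak h\subset\Delta$ and $[\,\cdot\,,a]$ is a derivation, a $\Delta$-stable ideal $J$ of $S$ is a \emph{Poisson ideal}: $[S,J]\subset J$.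

The two algebras are linked by \emph{symmetrization}. The $F$-linear map $S_F(\mathfrak h)\to U_F(\mathfrak h)$ sending $x_1\cdots x_m$ to $\frac1{m!}\sum_{\rho}x_{\rho(1)}\cdots x_{\rho(m)}$, for $x_i\in\mathfrak h$ and $\rho$ ranging over all permutations, commutes with multiplication by the central element $\mathbf 1$. So it induces an $F$-linear map $\beta\colon S\to A$. This map preserves the filtrations and induces the identity on $\operatorname{gr}$, so it is bijective. It is the identity on $\mathfrak h$. The defining formula shows that $\beta$ commutes with the extensions to $S$ and $A$ of any semilinear derivation of $\mathfrak h$; in particular $\beta$ is $\Delta$-equivariant and $[x,\beta(c)]=\beta(\{x,c\})$ for $x\in\mathfrak h$, $c\in S$.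

A \emph{semi-invariant} of $R$ is a nonzero $a\in R$ with $\delta(a)\in Fa$ for all $\delta\in\Delta$. It is \emph{irreducible} if $a\notin F$ and $a$ is not a product of two semi-invariants outside $F$. By the Leibniz rule, products of semi-invariants are semi-invariants, and the elements of $F^*$ are semi-invariants.

\begin{lemma}\label{lem:semi}
Let $a\in R$ be a semi-invariant.
\begin{itemize}
\item[(a)] $aR=Ra$, and this ideal is $\Delta$-stable.
\item[(b)] If $ac$ is a semi-invariant, so is $c$.
\item[(c)] If $y\in\mathfrak h$ and $\operatorname{ad}y$ is nilpotent on $\mathfrak h$, then $[y,a]=0$.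
\item[(d)] $[x,a]=0$ for all $x\in[\mathfrak h,\mathfrak h]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $R=A$. For $x\in\mathfrak h$ we have $[x,a]=\lambda(x) a$ with $\lambda(x)\in F$, because $\operatorname{ad}x\in\Delta$. So $xa=a(x+\lambda(x))$ and $ax=(x-\lambda(x))a$, and $\mathfrak h$ generates $A$. Stability follows from $\delta(ac)=\delta(a)c+a\delta(c)$.

(b) If $\delta(a)=\mu a$ and $\delta(ac)=\nu ac$, then $a\delta(c)=(\nu-\mu)ac$, so $\delta(c)=(\nu-\mu)c$.

(c) The $F$-linear derivation $\operatorname{ad}y$ is locally nilpotent on $R$, so its only eigenvalue is $0$.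

(d) The map $\lambda\colon\mathfrak h\to F$ with $[x,a]=\lambda(x)a$ is $F$-linear, and it vanishes on brackets by the Jacobi identity.
\end{proof}

\begin{proof}[Proof that Theorem~\ref{thm:MC} implies Theorem~\ref{thm:ufd}]
By induction on the degree, every semi-invariant outside $k$ is a product of irreducible ones. Let $P\ne0$ be a prime of $A$. By (M), $P$ contains a semi-invariant, which is not a unit and so equals $a_1\cdots a_r$ with the $a_i$ irreducible. Since the $a_i$ are normal, $(a_1A)\cdots(a_rA)=a_1\cdots a_rA\subset P$, and some $a_i$ lies in $P$. Thus \emph{every nonzero prime contains an irreducible semi-invariant $p$}, and $pA$ is a nonzero completely prime ideal by (C). If $P$ has height one, then $P=pA$. Conversely, let $p$ be irreducible and let $0\neq P\subset pA$ be prime. Then $P$ contains an irreducible semi-invariant $p'=pc$, and $c$ is a semi-invariant by Lemma~\ref{lem:semi}(b). As $p'$ is irreducible and $p\notin k$, we get $c\in k^*$ and $P=pA$. So $pA$ has height one. If $A$ is not simple, it has a nonzero maximal ideal, which is prime and contains some $p$; so height-one primes exist.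 For $\mathfrak g\neq0$ the augmentation ideal $\mathfrak gU(\mathfrak g)$ shows that $U(\mathfrak g)$ is not simple.
\end{proof}

\section{Reduction of a datum}\label{sec:reduction}

\subsection{The trichotomy}
We look for an ideal of $\mathfrak h$ that can be removed. It must be stable under all of $\Delta$, so it has to be built from canonical ideals such as the radical. Since the elements of $\Delta$ are not $F$-linear, their compatibility with the radical needs a short argument. Note that a $\Delta$-stable subspace of $\mathfrak h$ is an ideal.

\begin{lemma}\label{lem:tri}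
For every datum one of the following holds.
\begin{itemize}
\item[(i)] \emph{Abelian case.} There is a $\Delta$-stable abelian $F$-subspace $\mathfrak a$ with $F\subsetneq\mathfrak a\subset\mathfrak h$.
\item[(ii)] \emph{Heisenberg case.} Case \textup{(i)} fails, and there is a $\Delta$-stable ideal $\mathfrak m\supsetneq F$ with $[\mathfrak m,\mathfrak m]\subset F$ such that the form $\omega$ on $\mathfrak m/F$ given by $[y,z]=\omega(y,z)\mathbf 1$ is nondegenerate.
\item[(iii)] \emph{Semisimple case.} $\mathfrak h=F\oplus\mathfrak s$, where $\mathfrak s=[\mathfrak h,\mathfrak h]$ is semisimple or $0$, and $\Delta$-stable.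
\end{itemize}
\end{lemma}

\begin{proof}
If $\mathfrak b,\mathfrak c$ are $\Delta$-stable subspaces, so are the span $[\mathfrak b,\mathfrak c]$ and the centralizer of $\mathfrak b$ in $\mathfrak c$. Let $\mathfrak r$ be the radical and $\kappa$ the Killing form of $\mathfrak h$. In characteristic $0$, $\mathfrak r$ is the orthogonal of $[\mathfrak h,\mathfrak h]$ for $\kappa$, the ideal $[\mathfrak h,\mathfrak r]$ is nilpotent, and $\mathfrak h=\mathfrak r\oplus\mathfrak s$ for a subalgebra $\mathfrak s$ that is semisimple or $0$ (Levi).

In a basis of $\mathfrak h$, $\delta\in\Delta$ is the sum of the coordinatewise derivation $\delta_0$ and a linear map $M$. For a linear operator $T$ with matrix $(T_{ij})$, the commutator $[\delta_0,T]$ has matrix $(\delta T_{ij})$ and $\operatorname{tr}[M,T]=0$, so $\operatorname{tr}[\delta,T]=\delta(\operatorname{tr}T)$. Apply this to $T=\operatorname{ad}x\operatorname{ad}y$ and use $[\delta,\operatorname{ad}x]=\operatorname{ad}(\delta x)$: we get $\delta\kappa(x,y)=\kappa(\delta x,y)+\kappa(x,\delta y)$. Since $[\mathfrak h,\mathfrak h]$ is $\Delta$-stable, so is its orthogonal $\mathfrak r$.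

If $\mathfrak r=F$, then (iii) holds. Let $\mathfrak r\neq F$ and suppose that (i) fails. Put $\mathfrak m=F+[\mathfrak h,\mathfrak r]$ if this is not $F$, and $\mathfrak m=\mathfrak r$ otherwise; in the second case $[\mathfrak r,\mathfrak r]\subset F$. In both cases $\mathfrak m\supsetneq F$ is a nilpotent $\Delta$-stable ideal. Its center is abelian, $\Delta$-stable and contains $F$, so it equals $F$. Let $C^1=\mathfrak m$, $C^{i+1}=[\mathfrak m,C^i]$, and let $c$ be largest with $C^c\ne0$; then $c\ge2$, since $\mathfrak m$ is not abelian. If $c\ge3$, then $[C^{c-1},C^{c-1}]\subset C^{2c-2}\subset C^{c+1}=0$, so $F+C^{c-1}$ is abelian and $\Delta$-stable, hence equal to $F$, and $C^c=[\mathfrak m,C^{c-1}]=0$, a contradiction. So $c=2$, $[\mathfrak m,\mathfrak m]$ lies in the center $F$, and $\omega$ is nondegenerate because the center is no larger than $F$.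
\end{proof}

\subsection{Localizing at an abelian ideal}\label{sub:ab}
Assume case (i). Let $\mathbf 1,y_1,\dots,y_r$ be a basis of $\mathfrak a$, with $r\ge1$, and complete it by $x_1,\dots,x_n$ to a basis of $\mathfrak h$. The subalgebra $B$ of $R$ generated by $\mathfrak a$ is the polynomial ring $F[y_1,\dots,y_r]$; it is $\Delta$-stable, and it is the same ring with the same $\Delta$-action for $R=A$ and $R=S$. Put $F'=\operatorname{Frac}B$. By PBW, $R=\bigoplus_\alpha Bx^\alpha$, and Lemma~\ref{lem:ext} applies to $B\subset A$ and the $x_i$. It gives a filtration $A^{(m)}=\bigoplus_{|\alpha|\le m}Bx^\alpha$ with commutative associated graded ring $B[\bar x_1,\dots,\bar x_n]$, and the following statement: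
\begin{equation}\label{eq:QA}
\begin{array}{l}
\text{if $Q\subset B$ is an ideal with $[\mathfrak h,Q]\subset Q$, then $QA=AQ=\bigoplus Qx^\alpha$,}\\
\text{and $A/QA$ is a domain if $Q$ is prime.}
\end{array}
\end{equation}

Recall that a multiplicative set $\Sigma$ of nonzero elements of a domain $T$ is an \emph{Ore set} if $a\Sigma\cap bT\ne\emptyset$ and $\Sigma a\cap Tb\neq\emptyset$ for all $a\in T$, $b\in\Sigma$. Then $T$ embeds in a domain $T[\Sigma^{-1}]$ whose elements can be written both as $b^{-1}a$ and as $a'b'^{-1}$, and derivations of $T$ extend uniquely to it.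

\begin{lemma}\label{lem:ore}
The set $B\setminus0$ is an Ore set in $R$. The ring $E=R[(B\setminus0)^{-1}]$ equals $\bigoplus_\alpha F'x^\alpha$, $R\cap F'=B$, and $\Delta$ acts on $E$ preserving $F'$. If $I$ is an ideal of $A$, then $IE=EI=\{b^{-1}i: b\in B\setminus0,\ i\in I\}$ is an ideal of $E$, and it is $\Delta$-stable if $I$ is.
\end{lemma}

For $R=S$, the Poisson bracket is extended to $E$ by the quotient rule.

\begin{proof}
Let $R=A$ and $b\in B\setminus0$. Since $B[\bar x]$ is commutative, $\operatorname{ad}b$ maps $A^{(m)}$ to $A^{(m-1)}$, so it is locally nilpotent. Let $a\in A$ and $(\operatorname{ad}b)^m(a)=0$. Right multiplication by $b$ is left multiplication by $b$ minus $\operatorname{ad}b$, and these two operators commute, so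
\[
ab^m=\sum_{j<m}(-1)^j\binom mj b^{m-j}(\operatorname{ad}b)^j(a)=ba',\qquad
b^ma=\sum_{j<m}\binom mj (\operatorname{ad}b)^j(a)\,b^{m-j}=a''b .
\]
This is the Ore condition. Writing elements as $b^{-1}a$ gives $E=\sum F'x^\alpha$, and the sum is direct by clearing denominators; this also gives $R\cap F'=B$. If $a\in I$, then $a',a''\in I$, and $b^{-1}a=a'b^{-m}$, $ab^{-1}=b^{-m}a''$. Taking common denominators in the commutative ring $B$, we have $EI=\{b^{-1}i\}$ and $IE=\{ib^{-1}\}$, so the two sets coincide. Stability follows from $\delta(ie)=\delta(i)e+i\delta(e)$.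
\end{proof}

We now isolate, as in Section~\ref{sec:example}, the $F'$-linear combinations of the $x_i$ that act trivially on $F'$. Let
\[
L=F'\mathfrak h=F'\oplus\bigoplus_iF'x_i\subset E .
\]
For $f,g\in F'$ and $x,y\in\mathfrak h$ we have $[x,g],[y,f]\in F'$, and
\begin{equation}\label{eq:L}
[fx,gy]=fg[x,y]+f[x,g]y-g[y,f]x .
\end{equation}
For $R=A$ this follows from $xg=gx+[x,g]$ and $yf=fy+[y,f]$, and for $R=S$ from the Leibniz rule and $[f,g]=0$. So $L$ is closed under brackets. It is $\Delta$-stable, $[L,F']\subset F'$, and the map $\ell\mapsto[\ell,\,\cdot\,]|_{F'}$ is $F'$-linear because $[fx,g]=f[x,g]$. Put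
\[
\mathfrak h'=\{\ell\in L:[\ell,F']=0\}\supset F'.
\]
This is an $F'$-subspace, closed under brackets by the Jacobi identity, and the bracket is $F'$-bilinear on it. So $\mathfrak h'$ is a Lie algebra over $F'$ with central element $1$. Let $\Delta'$ be the set of restrictions to $(F',\mathfrak h')$ of the maps $\delta\in\Delta$ and $\operatorname{ad}\ell$, $\ell\in L$. These maps are derivations of $E$ and of its bracket that preserve $F'$ and $L$, so they preserve $\mathfrak h'$.

\begin{proposition}\label{prop:ab}
\begin{itemize}
\item[(a)] $(F',\mathfrak h',\Delta')$ is a datum with $\dim_{F'}\mathfrak h'<\dim_F\mathfrak h$, and it is the same for $R=A$ and $R=S$.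
\item[(b)] The centralizer $R'$ of $F'$ in $E$ is the algebra $A'$, respectively $S'$, attached to $(F',\mathfrak h',\Delta')$. There are $v_1,\dots,v_t\in L$ with $L=\mathfrak h'\oplus\bigoplus F'v_j$ such that the $v^\alpha$ form a left $R'$-basis of $E$.
\item[(c)] If $R=A$, every nonzero ideal of $E$ meets $A'$ nontrivially.
\item[(d)] A nonzero $a'\in R'$ is a $\Delta'$-semi-invariant if and only if $\delta(a')\in F'a'$ for all $\delta\in\Delta$. Every semi-invariant of $R$ lies in $R'$ and is a $\Delta'$-semi-invariant.
\end{itemize}
\end{proposition}

\begin{proof}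
(a) We have $\operatorname{ad}\mathfrak h'\subset\Delta'$ and $\dim_{F'}\mathfrak h'\le n+1<n+r+1$. Identify the spaces $L$ for $A$ and for $S$ through the left basis $1,x_1,\dots,x_n$. The action of $\mathfrak h$ and $\Delta$ on $F'$ is determined by the action on $\mathfrak a$, the bracket of $L$ is given by \eqref{eq:L}, and $\delta(fx_i)=\delta(f)x_i+f\delta(x_i)$. None of this depends on the choice of $R$.

(b), (c) Choose a basis $1,u_1,\dots,u_q$ of $\mathfrak h'$ and complete it by $v_1,\dots,v_t$ to a basis of $L$. The derivations $D_j=[v_j,\,\cdot\,]$ of $F'$ are linearly independent over $F'$, since $\sum f_jD_j=0$ means $\sum f_jv_j\in\mathfrak h'$. Hence the vectors $(D_1g,\dots,D_tg)$, $g\in F'$, span $F'^t$: a linear form vanishing on all of them is a linear relation among the $D_j$. Choose $g_1,\dots,g_t\in F'$ with $\det(D_jg_i)\neq0$. After replacing the $v_j$ by $F'$-linear combinations, given by the inverse matrix, we have $[v_j,g_i]=\delta_{ij}$.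

The filtration $\bigoplus_{|\alpha|\le m}F'x^\alpha$ of $E$ has associated graded ring $F'[\bar x_1,\dots,\bar x_n]$, by Lemma~\ref{lem:ext}, and the symbols of $u_1,\dots,u_q,v_1,\dots,v_t$ form a basis of its degree-one part $L/F'$. So the monomials $u^\gamma v^\alpha$ form a left $F'$-basis of $E$. Since $\mathfrak h'$ commutes with $F'$, the inclusion $\mathfrak h'\subset E$ extends to a homomorphism to $E$, compatible with brackets and with $\Delta'$, from the algebra of the same type as $R$ attached to the new datum. It maps the PBW basis to the independent elements $u^\gamma$, so it is an isomorphism onto $R''=\bigoplus F'u^\gamma$, and $E=\bigoplus R''v^\alpha$. The subring $R''$ commutes with $F'$, so Lemma~\ref{lem:partial} applies with $\partial_i=[\,\cdot\,,g_i]$. It shows that the centralizer of $F'$ is contained in $R''$, hence equal to it, and it gives (c).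

(d) For $a'\in R'$ and $f_i\in F'$ we have $[f_0+\sum f_ix_i,a']=\sum f_i[x_i,a']$, and $\operatorname{ad}x_i\in\Delta$. This proves the first claim. For $y\in\mathfrak a$, $(\operatorname{ad}y)^2\mathfrak h\subset[y,\mathfrak a]=0$. By Lemma~\ref{lem:semi}(c) a semi-invariant of $R$ commutes with $\mathfrak a$, hence with $B$ and $F'$.
\end{proof}

To go back from $R'$ to $R$ we use contents, as for polynomials over a UFD. The \emph{content} of $w=\sum b_\alpha x^\alpha\in R\setminus0$ is the gcd of the $b_\alpha\in B$, and $w$ is \emph{primitive} if its content is $1$.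

\begin{lemma}\label{lem:content}
\begin{itemize}
\item[(a)] If $w\in R$ is primitive and $\delta(w)\in F'w$ for all $\delta\in\Delta$, then $w$ is a semi-invariant of $R$.
\item[(b)] Every $\Delta'$-semi-invariant $w\in R'$ has the form $w=gw_0$ with $g\in F'^*$ and $w_0\in R$ a primitive semi-invariant of $R$.
\item[(c)] If $w\in R$ is a semi-invariant with content $d$ and $w=dw_0$, then $d$ and $w_0$ are semi-invariants of $R$.
\item[(d)] If $\pi\in B$ is an irreducible factor in $B$ of a semi-invariant $b\in B$, then $\pi$ is a semi-invariant, $A/\pi A$ is a domain, and $\pi A$ contains no primitive element.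
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\delta(w)=cw$ with $c\in F'$. Since $cw\in R$, Lemma~\ref{lem:factor}(a) gives $c\in B$, and $\deg\delta(w)\le\deg w$ gives $c\in F$.

(b) Clearing denominators and dividing by the content in $E=\bigoplus F'x^\alpha$, write $w=gw_0$ with $w_0\in R$ primitive. Then $\delta(w_0)=\delta(g^{-1})w+g^{-1}\delta(w)\in F'w_0$, and (a) applies.

(c) The same computation shows that $w_0$ is a semi-invariant. If $\delta(w)=cw$ and $\delta(w_0)=c_0w_0$, then $\delta(d)w_0+c_0dw_0=c\,dw_0$, so $\delta(d)=(c-c_0)d$.

(d) By Lemma~\ref{lem:factor}(b), $\pi$ is a semi-invariant. So $\pi B$ is a $\Delta$-stable prime of $B$, and \eqref{eq:QA} shows that $A/\pi A$ is a domain and that $\pi A=\bigoplus\pi Bx^\alpha$.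
\end{proof}

\subsection{Splitting off a Weyl algebra}\label{sub:heis}
Assume case (ii). No localization is needed, because every $x\in\mathfrak h$ can be corrected by a quadratic expression in $\mathfrak m$ so as to commute with $\mathfrak m$. Let $V=\mathfrak m/F$ have dimension $2r$. Let $z_1,\dots,z_{2r}\in\mathfrak m$ be a basis modulo $F$, let $z_i^*\in\mathfrak m$ satisfy $[z_j,z_i^*]=\delta_{ij}$, which is possible since $\omega$ is nondegenerate, and let $x_1,\dots,x_n$ be a basis of $\mathfrak h$ modulo $\mathfrak m$. Let $W=\bigoplus Fz^\alpha$ be the subalgebra of $R$ generated by $\mathfrak m$; it is a Weyl algebra if $R=A$. An element commutes with $W$ if and only if it commutes with $\mathfrak m$. By Lemma~\ref{lem:partial} with $\partial_i=[\,\cdot\,,z_i^*]$, an element of $W$ that commutes with $W$ lies in $F$. Put $W_{\le2}=\bigoplus_{|\alpha|\le2}Fz^\alpha$, the span of the products of at most two elements of $\mathfrak m$. It is $\Delta$-stable, and $\mathfrak h\cap W_{\le2}=\mathfrak m$ by PBW.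

\begin{lemma}\label{lem:q}
For each $q\in W_{\le2}$, $[q,\mathfrak m]\subset\mathfrak m$. For each $x\in\mathfrak h$ there is $q(x)\in W_{\le2}$ with $[x-q(x),\mathfrak m]=0$.
\end{lemma}

\begin{proof}
For $y,z,t\in\mathfrak m$ we have $[yz,t]=\omega(z,t)y+\omega(y,t)z$, which proves the first claim. An $F$-linear derivation $D$ of the Lie algebra $\mathfrak m$ with $D\mathbf 1=0$ satisfies $\omega(Dy,z)+\omega(y,Dz)=0$, so it induces an element of the symplectic Lie algebra $\mathfrak{sp}(V)$, which has dimension $r(2r+1)$. This applies to $\operatorname{ad}x$ and to $\operatorname{ad}q$. The resulting map $\bigoplus_{|\alpha|=2}Fz^\alpha\to\mathfrak{sp}(V)$ is injective: if $q$ induces $0$, then all partial derivatives $\partial_iq=[q,z_i^*]$ lie in $F$, which forces $q=0$. The source also has dimension $r(2r+1)$, so the map is bijective. Choose $q_2$ inducing the same element as $\operatorname{ad}x$. Then $\operatorname{ad}x-\operatorname{ad}q_2$ maps $\mathfrak m$ to $F$ and kills $F$, so it equals $\omega(q_1,\,\cdot\,)=\operatorname{ad}q_1$ for some $q_1\in\mathfrak m$. Take $q(x)=q_1+q_2$.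
\end{proof}

The space $\mathfrak h+W_{\le2}$ is $\Delta$-stable and closed under brackets, because $\operatorname{ad}x$ and $\operatorname{ad}q$ are derivations that preserve $\mathfrak m$ and hence $W_{\le2}$. The same holds for the centralizer $R'$ of $W$ in $R$. Put
\[
\mathfrak h'=(\mathfrak h+W_{\le2})\cap R',
\]
and let $\Delta'$ be the set of restrictions of elements of $\Delta$ to $(F,\mathfrak h')$.

\begin{proposition}\label{prop:heis}
\begin{itemize}
\item[(a)] $(F,\mathfrak h',\Delta')$ is a datum with $\dim\mathfrak h'<\dim\mathfrak h$. The map $\beta$ identifies the datum obtained for $R=S$ with the datum obtained for $R=A$.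
\item[(b)] $R'$ is the algebra $A'$, respectively $S'$, attached to $(F,\mathfrak h',\Delta')$, and the $z^\alpha$ form a left $R'$-basis of $R$.
\item[(c)] Every nonzero ideal of $A$ meets $A'$ nontrivially.
\item[(d)] $R$ and $R'$ have the same semi-invariants.
\end{itemize}
\end{proposition}

\begin{proof}
The map $\mathfrak h'\to(\mathfrak h+W_{\le2})/W_{\le2}=\mathfrak h/\mathfrak m$ is surjective by Lemma~\ref{lem:q}, and its kernel is $W_{\le2}\cap R'=F$. So $1$ and the elements $x_i'=x_i-q(x_i)$ form a basis of $\mathfrak h'$, and $\dim\mathfrak h'=n+1<\dim\mathfrak h$. If $x'=x-q\in\mathfrak h'$ with $x\in\mathfrak h$ and $q\in W_{\le2}$, then $\operatorname{ad}x'=\operatorname{ad}x$ on $R'$. Hence $\operatorname{ad}\mathfrak h'\subset\Delta'$, and we have a datum.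

(b) By PBW, $R=\bigoplus Wx^\gamma$, and Lemma~\ref{lem:ext} applies to $W\subset R$ and the $x_i$. In its filtration $x_i'$ and $x_i$ have the same symbol, so $R=\bigoplus Wx'^\gamma$. The $x_i'$ commute with $W$, so the products $x'^\gamma z^\alpha$ form an $F$-basis of $R$. As in Proposition~\ref{prop:ab}, $R''=\bigoplus Fx'^\gamma$ is the isomorphic image of the algebra attached to $\mathfrak h'$, and $R=\bigoplus R''z^\alpha$. Since $R''$ commutes with $W$, Lemma~\ref{lem:partial} applies with $\partial_i=[\,\cdot\,,z_i^*]$; it gives $R'=R''$ and (c).

(d) For $y\in\mathfrak m$ we have $[y,\mathfrak h]\subset\mathfrak m$ and $[y,\mathfrak m]\subset F$, so $(\operatorname{ad}y)^3\mathfrak h=0$. By Lemma~\ref{lem:semi}(c), semi-invariants of $R$ commute with $\mathfrak m$ and lie in $R'$. On $R'$ the two conditions coincide, since the field is the same and $\Delta'$ is the restriction of $\Delta$.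

It remains to compare the two data. Write $W^S\subset S$ and $W^A\subset A$. For $y,z,t\in\mathfrak m$, $\beta(yz)=yz-\frac12\omega(y,z)$, so $[\beta(yz),t]=\omega(z,t)y+\omega(y,t)z=\{yz,t\}$. Hence for $q\in W^S_{\le2}$ the maps $[\beta(q),\,\cdot\,]$ and $\{q,\,\cdot\,\}$ restrict to the same derivation of the Lie algebra $\mathfrak m$, killing $\mathbf 1$. Symmetrization for $\mathfrak m$ commutes with the extensions of this derivation, so $[\beta(q),\beta(c)]=\beta(\{q,c\})$ for $c\in W^S$. Together with $[x,\beta(c)]=\beta(\{x,c\})$ for $x\in\mathfrak h$, this shows that $\beta$ restricts to a $\Delta$-equivariant isomorphism of Lie algebras $\mathfrak h+W^S_{\le2}\to\mathfrak h+W^A_{\le2}$ that is the identity on $\mathfrak m$. It carries the centralizer of $\mathfrak m$ to the centralizer of $\mathfrak m$.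
\end{proof}

\section{The semisimple case}\label{sec:ss}

In case (iii) with $\mathfrak s\ne0$ we have $A=U_F(\mathfrak s)$, and semi-invariants are central by Lemma~\ref{lem:semi}(d). Over an algebraically closed field the center is a polynomial ring whose irreducible elements generate completely prime ideals. The field $F$ produced by the reductions is not algebraically closed and need not embed in $\mathbb C$, so we first transfer the classical results to $K=\overline F$ and then descend to $F$. We use the notation
\[
\mathfrak s_K=K\otimes_F\mathfrak s,\quad \bar U=U(\mathfrak s_K)=K\otimes_FA,\quad Z=Z(A),\quad \bar Z=Z(\bar U)=K\otimes_FZ,\quad\Gamma=\operatorname{Gal}(K/F).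
\]
The equality $\bar Z=K\otimes_FZ$ holds because the center is defined by linear equations over $F$. A Chevalley basis gives $\mathfrak s_K=K\otimes_{\mathbb Q}\mathfrak s_{\mathbb Q}$ with $\mathfrak s_{\mathbb Q}$ split semisimple over $\mathbb Q$.

\begin{proposition}\label{prop:facts}
\textup{(a)} $\bar Z$ is a polynomial ring over $K$. \textup{(b)} $\bar U$ is a free $\bar Z$-module. \textup{(c)} $\bar U/\mathfrak n\bar U$ is a domain for every maximal ideal $\mathfrak n$ of $\bar Z$.
\end{proposition}

\begin{proof}
For a field $k'$ of characteristic $0$ let $S_{k'}=S(k'\otimes\mathfrak s_{\mathbb Q})$, let $Y_{k'}=k'\otimes Y_{\mathbb Q}$ be its graded ring of invariants, and let $Y_{k'}^+$ be the ideal of invariants without constant term. By Chevalley's theorem, $Y_{\mathbb C}$ is a polynomial ring on $l$ homogeneous generators. By Kostant \cite{Kostant}, $S_{\mathbb C}$ is a free $Y_{\mathbb C}$-module and the ideal $Y_{\mathbb C}^+S_{\mathbb C}$ is prime. We transfer these three facts to $K$.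

Let $f_1,f_2,\dots$ be homogeneous elements lifting a basis of $Y_{\mathbb Q}^+/(Y_{\mathbb Q}^+)^2$. They generate $Y_{\mathbb Q}$, by induction on the degree. Their number is $\dim_{\mathbb C}Y_{\mathbb C}^+/(Y_{\mathbb C}^+)^2=l$, and they generate $Y_{\mathbb C}$, which has transcendence degree $l$; so they are algebraically independent, and $Y_K=K[f_1,\dots,f_l]$.

By flat base change, $\mathbb C\otimes\operatorname{Tor}_1^{Y_{\mathbb Q}}(\mathbb Q,S_{\mathbb Q})=\operatorname{Tor}_1^{Y_{\mathbb C}}(\mathbb C,S_{\mathbb C})=0$. Let $(h_i)$ be homogeneous elements lifting a basis of $S_{\mathbb Q}/Y_{\mathbb Q}^+S_{\mathbb Q}$ and let $\Phi\to S_{\mathbb Q}$ be the corresponding map from a graded free module. It is surjective by the graded Nakayama lemma. The Tor sequence shows that its kernel $N$ satisfies $N=Y_{\mathbb Q}^+N$, so $N=0$ by the same lemma. Thus $(h_i)$ is a homogeneous basis of $S_K$ over $Y_K$.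

The ring $S_{\overline{\mathbb Q}}/(f_1,\dots,f_l)$ embeds in $S_{\mathbb C}/Y_{\mathbb C}^+S_{\mathbb C}$, so it is a domain. A commutative domain over an algebraically closed field remains a domain after extension of the ground field, and $K\supset\overline{\mathbb Q}$. So $Y_K^+S_K$ is prime.

Now pass to $\bar U$. Symmetrization $\beta\colon S_K\to\bar U$ is an isomorphism of $\mathfrak s_K$-modules, and $\sigma(\beta(f))=f$ for homogeneous $f\ne0$. So $\bar Z=\beta(Y_K)$, $\operatorname{gr}\bar Z=Y_K$, and the monomials in $\beta(f_1),\dots,\beta(f_l)$ form a basis of $\bar Z$ since their symbols form a basis of $Y_K$. This is (a). Let $e_i=\beta(h_i)$ and let $\nu_i\in\bar Z$ be almost all zero but not all zero. Let $m$ be the maximum of $\deg\nu_i+\deg h_i$. The sum $\sum\sigma(\nu_i)h_i$ over the indices attaining $m$ is nonzero by freeness, so it is the symbol of $\sum\nu_ie_i$. Hence the $e_i$ are independent over $\bar Z$; they span $\bar U$ by induction on the degree. This is (b). For (c), the Nullstellensatz gives $\bar Z=K\oplus\mathfrak n$. For homogeneous $f\in Y_K^+$ there is $c\in K$ with $\beta(f)-c\in\mathfrak n$,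 and $\mathfrak n$ contains no nonzero constant, so $\operatorname{gr}\mathfrak n=Y_K^+$. Since $\mathfrak n\bar U=\bigoplus\mathfrak ne_i$, the description of symbols gives $\operatorname{gr}(\mathfrak n\bar U)=Y_K^+S_K$, and $\operatorname{gr}(\bar U/\mathfrak n\bar U)$ is a domain.
\end{proof}

Freeness lets us test membership in $b\bar U$ coordinate by coordinate, and so pass from maximal ideals of $\bar Z$ to principal primes.

\begin{lemma}\label{lem:b}
If $b\in\bar Z$ is irreducible, then $\bar U/b\bar U$ is a domain.
\end{lemma}

\begin{proof}
Let $a,a'\notin b\bar U$. In a $\bar Z$-basis of $\bar U$, some coordinate $\nu$ of $a$ and some coordinate $\nu'$ of $a'$ lie outside the prime ideal $b\bar Z$, so $\nu\nu'\notin b\bar Z$. By the Nullstellensatz $b\bar Z$ is an intersection of maximal ideals, so there is a maximal ideal $\mathfrak n\ni b$ with $\nu\nu'\notin\mathfrak n$. Then $a,a'\notin\mathfrak n\bar U$, and Proposition~\ref{prop:facts}(c) gives $aa'\notin\mathfrak n\bar U\supset b\bar U$.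
\end{proof}

The group $\Gamma$ acts on $\bar U=K\otimes_FA$ through the first factor. Orbits are finite, and for an $F$-subspace $M\subset A$ we have $(K\otimes_FM)^\Gamma=M=(K\otimes_FM)\cap A$. Two rational structures are in play: $\Gamma$ acts on coordinates with respect to the $F$-structure, whereas, by the last claim of the next lemma, $\Delta$ acts on coordinates with respect to the $\mathbb Q$-structure. That claim is used in Section~\ref{sec:M}.

\begin{lemma}\label{lem:extend}
Each $\delta\in\Delta$ extends to a derivation of $\bar U$ that preserves $K$, $\bar Z$ and the filtration, and commutes with $\Gamma$. On $\bar Z=K\otimes_{\mathbb Q}Z(U(\mathfrak s_{\mathbb Q}))$ it acts as $\delta|_K\otimes1$.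
\end{lemma}

\begin{proof}
As $K/F$ is algebraic and separable, $\delta|_F$ has a unique extension to $K$. For $\gamma\in\Gamma$, $\gamma\delta\gamma^{-1}$ is also an extension, so $\gamma\delta=\delta\gamma$ on $K$. The formula $\delta(c\otimes a)=\delta(c)\otimes a+c\otimes\delta(a)$ is well defined on $K\otimes_FA$ and gives a derivation that commutes with $\Gamma$ and preserves $\mathfrak s_K$ and the filtration. Let $\delta_0=\delta|_K\otimes1$ on $\bar U=K\otimes_{\mathbb Q}U(\mathfrak s_{\mathbb Q})$. Then $\delta-\delta_0$ is a $K$-linear derivation of the semisimple Lie algebra $\mathfrak s_K$, hence equal to $\operatorname{ad}x$ for some $x\in\mathfrak s_K$. So $\delta=\delta_0+\operatorname{ad}x$ on $\bar U$, and $\operatorname{ad}x$ vanishes on $\bar Z$.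
\end{proof}

\begin{proposition}\label{prop:ssC}
For a datum in case \textup{(iii)} and an irreducible semi-invariant $p\in A$, the ring $A/pA$ is a domain.
\end{proposition}

\begin{proof}
If $\mathfrak s=0$, then $A=F$ and there is no such $p$. Let $\mathfrak s\neq0$, so $p\in Z\setminus F$. The element $p$ may factor in $\bar Z$; we show that its factors are simple and conjugate under $\Gamma$. Write $p=c\prod b_j^{e_j}$ with $c\in K^*$ and $b_j\in\bar Z$ irreducible and pairwise non-associate. Lemma~\ref{lem:factor}(b), applied to $\bar Z$ with the degree of $\bar U$, gives $\delta(b_j)\in Kb_j$ for $\delta\in\Delta$. Since $\Gamma$ fixes $p$, it permutes the lines $Kb_j$, and $e_j$ is constant on each orbit $O$, with value $e_O$. The line spanned by $\prod_{j\in O}b_j$ is stable under $\Gamma$ and $\Delta$. Choose $p_O$ on this line with one coordinate, in a fixed $F$-basis of $Z$, equal to $1$. For $\gamma\in\Gamma$, $\gamma(p_O)\in Kp_O$ has the same coordinate equal to $1$, so $\gamma(p_O)=p_O$ and $p_O\in Z$. Then $\delta(p_O)\in Kp_O\cap Z=Fp_O$, so $p_O$ is a semi-invariant of $A$ outside $F$. We have $p=c'\prod_Op_O^{e_O}$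 with $c'\in K^*$ fixed by $\Gamma$, so $c'\in F^*$. As $p$ is irreducible, there is one orbit and $e_O=1$. Thus $p=c\,b_1\cdots b_s$, where $\Gamma$ permutes the lines $Kb_1,\dots,Kb_s$ transitively.

In a $\bar Z$-basis of $\bar U$, an element lies in $b_j\bar U$ if and only if $b_j$ divides its coordinates, so $\bigcap_jb_j\bar U=p\bar U$. An element $a\in A\cap b_1\bar U$ is fixed by $\Gamma$, so it lies in every $b_j\bar U$, hence in $A\cap p\bar U=A\cap(K\otimes_FpA)=pA$. Therefore $A\cap b_1\bar U=pA$, and $A/pA$ is a subring of $\bar U/b_1\bar U$, a domain by Lemma~\ref{lem:b}.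
\end{proof}

\section{Complete primeness}\label{sec:C}

The model for the abelian case is the proof that $C[x]$ is a UFD when $C$ is: an irreducible polynomial is either an irreducible constant, or it is primitive and irreducible over $\operatorname{Frac}C$, and in the second case the ideal it generates is contracted from $(\operatorname{Frac}C)[x]$. Gauss's lemma uses that $C[x]/(\pi)$ is a domain for \emph{every} irreducible $\pi\in C$. Here we know that $A/\pi A$ is a domain only when $\pi\in B$ is a semi-invariant, so each time we must show that the contents and denominators that occur are semi-invariants.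

\begin{theorem}\label{thm:C}
For every datum and every irreducible semi-invariant $p\in A$, the ring $A/pA$ is a domain.
\end{theorem}

\begin{proof}
We use induction on $\dim_F\mathfrak h$, for all data simultaneously. Case (iii) of Lemma~\ref{lem:tri} is Proposition~\ref{prop:ssC}.

\emph{Heisenberg case.} By Proposition~\ref{prop:heis}(d), $p$ is an irreducible semi-invariant of $A'$, so $A'/pA'$ is a domain by induction. The $z_i$ commute with $A'$ and $[z_i,z_j]\in F$. Lemma~\ref{lem:ext}(b), with $T_0=A'$ and $J=pA'$, shows that $A/pA$ is a domain.

\emph{Abelian case.} We use the notation of Section~\ref{sub:ab}. If $p\in B$, its irreducible factors in $B$ are semi-invariants, so $p$ is irreducible in $B$, and Lemma~\ref{lem:content}(d) applies. Let $p\notin B$. By Lemma~\ref{lem:content}(c), $p=dp_0$ with semi-invariants $d\in B$ and $p_0\notin B$, $p_0$ primitive. Irreducibility gives $d\in F^*$, so $p$ is primitive. By Proposition~\ref{prop:ab}(d), $p$ is a $\Delta'$-semi-invariant of $A'$; in particular it commutes with $F'$.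

\emph{Step 1: $p$ is irreducible for $(A',\Delta')$.} We have $p\notin F'$ because $A\cap F'=B$. Suppose that $p=w_1w_2$ with $\Delta'$-semi-invariants $w_i\in A'\setminus F'$. By Lemma~\ref{lem:content}(b), $w_i=g_ia_i$ with $g_i\in F'^*$ and $a_i\in A\setminus F$ primitive semi-invariants of $A$. The product $a_1a_2$ is a semi-invariant, and its content $d$ is a semi-invariant by Lemma~\ref{lem:content}(c). If $d$ had an irreducible factor $\pi$, then $a_1a_2\in\pi A$, so $a_1$ or $a_2$ would lie in $\pi A$ by Lemma~\ref{lem:content}(d), against primitivity. So $a_1a_2$ is primitive. Since $F'$ is central in $A'$, $p=g\,a_1a_2$ with $g=g_1g_2$. As $p$ and $a_1a_2$ are both primitive, Lemma~\ref{lem:factor}(a) gives $g,g^{-1}\in B$, so $g\in F^*$. Then $p=(ga_1)a_2$ contradicts the irreducibility of $p$ in $A$.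

\emph{Step 2: $E/pE$ is a domain.} By induction, $A'/pA'$ is a domain. We apply Lemma~\ref{lem:ext}(b) with $T=E$, $T_0=A'$, the elements $v_j$, and $J=pA'$. Indeed $[v_j,A']\subset A'$ and $[v_j,J]\subset J$ because $\operatorname{ad}v_j\in\Delta'$ and $J$ is $\Delta'$-stable, and $[v_i,v_j]\in L=\mathfrak h'+\sum F'v_k$. So $pE=JE$ is an ideal and $E/pE$ is a domain.

\emph{Step 3: $T:=A\cap pE$ equals $pA$.} This finishes the proof, since then $A/pA$ is a subring of $E/pE$. The set $T$ is a $\Delta$-stable ideal of $A$ containing $pA$. We collect the denominators needed to bring $T$ into $pA$: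
\[
Q=\{b\in B: bT\subset pA\}.
\]
This is an ideal of $B$. It is $\Delta$-stable, since $\delta(b)\tau=\delta(b\tau)-b\delta(\tau)\in pA$ for $b\in Q$, $\tau\in T$. It is nonzero: each $\tau\in T$ is $pb^{-1}a$ with $b\in B\setminus0$ and $a\in A$, so $b\tau=pa$; as $A$ is noetherian, $T$ is a finitely generated right ideal, and the product of such $b$ over a finite set of generators lies in $Q$. Let $d$ be the gcd of $Q$ and $Q=dQ_1$. By Lemma~\ref{lem:factor}(c), $d$ is a semi-invariant.

We claim that $d\in Q$. Let $\tau=pe\in T$ with $e\in E$. For $q_1\in Q_1$ we have $p\,q_1de=q_1d\tau\in pA$, so $q_1(de)\in A$. Write $de=\sum g_\alpha x^\alpha$ with $g_\alpha\in F'$. Then $g_\alpha Q_1\subset B$, so $g_\alpha\in B$ by Lemma~\ref{lem:factor}(a). Hence $de\in A$ and $d\tau=p\,de\in pA$.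

Finally we cancel $d$. Let $\pi$ be an irreducible factor of $d$, and let $\tau',a\in A$ satisfy $\pi\tau'=pa$. By Lemma~\ref{lem:content}(d), $A/\pi A$ is a domain and the primitive element $p$ is not in $\pi A$, so $a=\pi a'$ with $a'\in A$. Then $\pi\tau'=p\pi a'=\pi pa'$ and $\tau'\in pA$. Removing the irreducible factors of $d$ one at a time from $d\tau\in pA$, we get $\tau\in pA$.
\end{proof}

\section{Invariant ideals of the symmetric algebra}\label{sec:comm}

We turn to (M) and begin with its commutative analogue, where geometry is available. In this section $k$ is algebraically closed of characteristic $0$. A semi-invariant of $S(\mathfrak g)$ is a nonzero $f$ with $\{x,f\}=\lambda(x)f$ for all $x\in\mathfrak g$; the linear form $\lambda$ is its \emph{weight}.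

\begin{theorem}\label{thm:comm}
Let $\mathfrak g$ be a finite-dimensional Lie algebra over an algebraically closed field $k$ of characteristic $0$. Every nonzero $\operatorname{ad}\mathfrak g$-stable ideal $J$ of $S(\mathfrak g)$ contains a semi-invariant.
\end{theorem}

Regard $S(\mathfrak g)$ as the ring of functions on $\mathfrak g^*$, so that $J$ defines a proper closed subset $X$ stable under the coadjoint action. If enough invariant polynomials are available, there are two possibilities. Either the invariants become dependent on $X$, and a relation among them is an invariant in $J$; or they remain independent, and then the orbits in $X$ have less than the maximal dimension, and a function that detects the drop of dimension vanishes on $X$. But invariant polynomials may be too few. For $\mathfrak g=kx\oplus ky_1\oplus ky_2$ with $[x,y_i]=y_i$ and $[y_1,y_2]=0$, the function $y_1/y_2$ is invariant, while an invariant polynomial does not involve $x$ (bracket with $y_1$) and has degree $0$ in $y_1,y_2$ (bracket with $x$). The remedy is to pass to the common kernel $\mathfrak g'$ of all weights, for which semi-invariants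 are invariants.

We recall the facts on a linear algebraic group $G$ in characteristic $0$ that we use.
\begin{itemize}
\item[(G1)] The Lie algebra of an intersection of closed subgroups is the intersection of their Lie algebras, and $\operatorname{Lie}\ker\chi=\ker d\chi$ for a character $\chi$. In a finite-dimensional rational representation, the stabilizer in $G$ of a subspace is closed and its Lie algebra is the stabilizer in $\operatorname{Lie}G$. So for connected $G$, a subspace is $G$-stable if and only if it is $\operatorname{Lie}G$-stable.
\item[(G2)] A connected group has no proper closed subgroup of finite index, and its commutator subgroup is closed and connected. A connected solvable group has a common eigenvector in every nonzero finite-dimensional rational representation (Lie--Kolchin).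
\item[(G3)] In a rational representation, the tangent space at $\phi$ of the orbit $G\phi$ is $(\operatorname{Lie}G)\cdot\phi$. If $G$ is connected and acts on an irreducible variety $X$, then the transcendence degree of $k(X)^G$ is $\dim X$ minus the maximal dimension of an orbit (Rosenlicht).
\item[(G4)] If $\mathbf f\colon X\to\mathbb A^l$ is a dominant morphism from an irreducible variety, its differential $T_\phi X\to k^l$ is surjective and $\dim T_\phi X=\dim X$ for $\phi$ in a nonempty open subset (generic smoothness).
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:comm}]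
\emph{Step 0: reduction to algebraic Lie algebras.} By Ado's theorem, $\mathfrak g\subset\mathfrak{gl}(V)$ with $\dim V<\infty$. Let $\hat G\subset GL(V)$ be the smallest closed subgroup whose Lie algebra $\hat{\mathfrak g}$ contains $\mathfrak g$. It is connected, and $[\hat{\mathfrak g},\hat{\mathfrak g}]=[\mathfrak g,\mathfrak g]$ by \cite[7.9]{Borel}. So $\mathfrak g$ is an ideal of $\hat{\mathfrak g}$, and $\hat G$ acts on $S(\mathfrak g)$. The stabilizer of $J\cap S^{\le m}(\mathfrak g)$ is a closed subgroup whose Lie algebra contains $\mathfrak g$, so it is $\hat G$. Thus $J$ is $\hat{\mathfrak g}$-stable. Let $t_1,\dots,t_q$ be a basis of a complement of $\mathfrak g$ in $\hat{\mathfrak g}$. Then $JS(\hat{\mathfrak g})=\bigoplus Jt^\alpha$ is a nonzero $\hat{\mathfrak g}$-stable ideal. Suppose it contains a semi-invariant $w=\sum w_\alpha t^\alpha$ of weight $\lambda$. For $x\in\mathfrak g$ we have $[x,t_i]\in\mathfrak g$, so $\{x,w\}$ equals $\sum\{x,w_\alpha\}t^\alpha$ up to terms of less than maximal degree in $t$. Hence a nonzero $w_\alpha$ with $|\alpha|$ maximal is a semi-invariant for $\mathfrak g$ lying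 in $J$.

So we may assume that $\mathfrak g=\operatorname{Lie}G$ with $G$ connected. By (G1), $J$ is $G$-stable, and the semi-invariants are the eigenvectors of $G$: $g\cdot f=\chi(g)f$ for a character $\chi$, whose differential is the weight. By Lemma~\ref{lem:factor}(b), irreducible factors of semi-invariants are semi-invariants.

\emph{Step 1: all semi-invariants lie in $S(\mathfrak g')$.} Let $\Xi$ be the set of characters of $G$ that belong to semi-invariants of $S(\mathfrak g)$, let $H=\bigcap_{\chi\in\Xi}\ker\chi$, and let $\mathfrak g'=\operatorname{Lie}H=\bigcap_{\chi\in\Xi}\ker d\chi$. For $\mu\in\mathfrak g^*$ let $\partial_\mu$ be the derivation of $S(\mathfrak g)$ with $\partial_\mu x=\mu(x)$ for $x\in\mathfrak g$. If $f$ is a semi-invariant of weight $\lambda$, then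
\begin{equation}\label{eq:pois}
\{u,f\}=f\,\partial_\lambda u\qquad\text{for all }u\in S(\mathfrak g),
\end{equation}
since both sides are derivations in $u$ that agree on $\mathfrak g$. Let $f,g$ be semi-invariants of weights $\lambda,\mu$. We claim that $\partial_\mu f=0$. Weights add in products, and $\partial_\mu f$ is linear in $\mu$ and a derivation in $f$, so we may assume that $f$ and $g$ are irreducible polynomials. By \eqref{eq:pois}, $f\,\partial_\lambda g=\{g,f\}=-g\,\partial_\mu f$. If $f,g$ are not associate, then $f$ divides $\partial_\mu f$, which has smaller degree, so $\partial_\mu f=0$. If they are associate, then $\lambda=\mu$ and $2f\,\partial_\mu f=0$. This proves the claim.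

Choose semi-invariants $g_1,\dots,g_q$ whose weights $\lambda_1,\dots,\lambda_q$ form a basis of the annihilator of $\mathfrak g'$, and $t_1,\dots,t_q\in\mathfrak g$ with $\lambda_i(t_j)=\delta_{ij}$. Then $S(\mathfrak g)=S(\mathfrak g')[t_1,\dots,t_q]$ and $\partial_{\lambda_i}=\partial/\partial t_i$. By the claim, every semi-invariant is killed by all $\partial/\partial t_i$, so it lies in $S(\mathfrak g')$.

\emph{Step 2: $J'=J\cap S(\mathfrak g')$ is nonzero.} As $J$ is a Poisson ideal, \eqref{eq:pois} gives $g_i\,\partial u/\partial t_i\in J$ for $u\in J$, and $g_i$ does not involve the $t_j$. If $u\in J\setminus0$ has minimal degree in $t$, then $\partial u/\partial t_i=0$ for all $i$, so $u\in J'$.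

\emph{Step 3: every eigenvector $f\in S(\mathfrak g')$ of $H^\circ$ is $H^\circ$-invariant.} The identity component $H^\circ$ is normal in $G$, has Lie algebra $\mathfrak g'$, and contains $[G,G]$, which is connected and lies in $H$. Let $\chi$ be the character of $f$ and $m=\deg f$. The group $G$ permutes the finitely many nonzero eigenspaces of $H^\circ$ in $S^{\le m}(\mathfrak g')$. The stabilizer of one of them is closed of finite index, so by (G2) the eigenspace $M\ni f$ of $\chi$ is $G$-stable. On $M$ the group $[G,G]$ acts by scalars, so the image of $G$ in $GL(M)$ is connected and solvable, and $M$ contains an eigenvector of $G$. Its character $\chi'$ lies in $\Xi$ and restricts to $\chi$ on $H^\circ$. Since $\chi'$ is trivial on $H$, $\chi=1$.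

Let $Y=S(\mathfrak g')^{H^\circ}$ and $K'=\operatorname{Frac}S(\mathfrak g')$. We record a consequence:
\begin{equation}\label{eq:frac}
\text{if $a,b\in S(\mathfrak g')\setminus 0$ are coprime and $h\cdot(a/b)\in k\,a/b$ for all $h\in H^\circ$, then $a,b\in Y$.}
\end{equation}
Indeed, $h\cdot a$ and $h\cdot b$ are coprime, so uniqueness of lowest terms shows that $a$ and $b$ are eigenvectors of $H^\circ$. In particular $K'^{H^\circ}=\operatorname{Frac}Y$. The group $G$ acts on $Y$ through the commutative group $G/[G,G]$, so every nonzero $G$-stable subspace of $Y$ contains an eigenvector of $G$. Since $J'\cap Y$ is $G$-stable, it suffices to prove the following.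

\emph{Step 4: every nonzero $H^\circ$-stable ideal $J'$ of $S(\mathfrak g')$ meets $Y$ nontrivially.} We may assume that $J'$ is proper. The group $H^\circ$ permutes the finitely many minimal primes over $J'$; their stabilizers are closed of finite index, so each is $H^\circ$-stable. A product of powers of these primes lies in $J'$, so if each contains a nonzero invariant, so does $J'$. Hence we may assume that $J'=P$ is prime. Suppose that $P\cap Y=0$, and let $X\subsetneq\mathfrak g'^*$ be the zero set of $P$, an irreducible $H^\circ$-stable variety. Put $n'=\dim\mathfrak g'$. ``General'' means in a nonempty open subset.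

For $\phi\in\mathfrak g'^*$ let $\pi_\phi\in\Lambda^2\mathfrak g'^*$ be the alternating form $\pi_\phi(x,y)=\phi([x,y])$. The map $\phi\mapsto\pi_\phi$ is an element $\pi$ of $S(\mathfrak g')\otimes\Lambda^2\mathfrak g'^*$. By (G3), the tangent space of the coadjoint orbit $H^\circ\phi$ is $\{\pi_\phi(x,\,\cdot\,):x\in\mathfrak g'\}$, so the dimension of the orbit is the rank of $\pi_\phi$. Let $2m$ be the maximal rank, attained for general $\phi$, and $l=n'-2m$. By Rosenlicht's theorem and $K'^{H^\circ}=\operatorname{Frac}Y$ there are algebraically independent $f_1,\dots,f_l\in Y$. Their differentials $df_i(\phi)$ are elements of $\mathfrak g'$, the cotangent space of $\mathfrak g'^*$.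

\emph{Orbits in $X$ are small.} As $P\cap Y=0$, the $f_i$ remain algebraically independent on $X$, so $\mathbf f=(f_1,\dots,f_l)\colon X\to\mathbb A^l$ is dominant. By (G4), for general $\phi\in X$ the $df_i(\phi)$ are linearly independent, even on $T_\phi X$, and their common kernel in $T_\phi X$ has dimension $\dim X-l<n'-l=2m$. This kernel contains the tangent space of the orbit, which lies in $X$ and on which the $f_i$ are constant. So $\operatorname{rank}\pi_\phi<2m$. This is absurd if $m=0$. If $m\ge1$, it says that the exterior power $\pi^m\in S(\mathfrak g')\otimes\Lambda^{2m}\mathfrak g'^*$ vanishes at general $\phi\in X$.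

\emph{A function that detects the drop.} The coefficients of $\pi^m$ lie in $P$, but they are not individually semi-invariant. We compare $\pi^m$ with a second form that does not vanish on $X$. Fix $0\neq\operatorname{vol}\in\Lambda^{n'}\mathfrak g'^*$ and define $\theta\in S(\mathfrak g')\otimes\Lambda^{2m}\mathfrak g'^*$ by
\[
\theta_\phi(x_1,\dots,x_{2m})=\operatorname{vol}\big(df_1(\phi),\dots,df_l(\phi),x_1,\dots,x_{2m}\big).
\]
Let $N_\phi\subset\mathfrak g'$ be the span of the $df_i(\phi)$. Whenever $\dim N_\phi=l$, the form $\theta_\phi$ is the pullback of a nonzero form of top degree on $\mathfrak g'/N_\phi$; to see that it is nonzero, complete the $df_i(\phi)$ to a basis. Let $\phi\in\mathfrak g'^*$ be general. Then $\dim N_\phi=l$ by (G4), and the radical of $\pi_\phi$ has dimension $n'-2m=l$. Since $f_i$ is constant on the orbit, $\pi_\phi(x,df_i(\phi))=0$ for all $x$, so $N_\phi$ is the radical. Hence $\pi_\phi$ is the pullback of a nondegenerate form on $\mathfrak g'/N_\phi$, and $\pi^m_\phi$ is also the pullback of a nonzero form of top degree. So $\pi^m_\phi$ and $\theta_\phi$ are nonzero and proportional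 for general $\phi$. All $2\times2$ minors of the two coefficient vectors vanish identically, and therefore
\[
b\,\pi^m=a\,\theta\qquad\text{with coprime }a,b\in S(\mathfrak g')\setminus0 .
\]
For general $\phi\in X$ we have $\pi^m_\phi=0$ and $\theta_\phi\neq0$, so $a(\phi)=0$. By the Nullstellensatz, $a\in P$. The group $H^\circ$ acts on $S(\mathfrak g')\otimes\Lambda\mathfrak g'^*$. It fixes $\pi$, because it acts on $\mathfrak g'$ by automorphisms; it fixes $df_i\in S(\mathfrak g')\otimes\mathfrak g'$; and it multiplies $\operatorname{vol}$, hence $\theta$, by a character. So $h\cdot(a/b)\in k\,a/b$, and $a\in Y$ by \eqref{eq:frac}. Thus $0\neq a\in P\cap Y$, a contradiction.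
\end{proof}

\begin{corollary}\label{cor:comm}
Let $k$ be algebraically closed of characteristic $0$, let $\mathfrak h$ be a finite-dimensional Lie algebra over $k$, and let $\mathbf 1\in\mathfrak h$ be nonzero and central. Every nonzero $\operatorname{ad}\mathfrak h$-stable ideal $J$ of $S=S(\mathfrak h)/(\mathbf 1-1)$ contains a semi-invariant.
\end{corollary}

\begin{proof}
Let $\tilde J$ be the span of the homogeneous elements of $S(\mathfrak h)$ whose image lies in $J$. It is a graded $\operatorname{ad}\mathfrak h$-stable ideal. It is nonzero, since a lift of a nonzero element of $J$ can be made homogeneous by multiplying its components by powers of $\mathbf 1$. By Theorem~\ref{thm:comm} it contains a semi-invariant. As $\operatorname{ad}\mathfrak h$ preserves degrees, a nonzero homogeneous component $u$ of it is again a semi-invariant, and its image lies in $J$. The image is nonzero: a nonzero multiple $(\mathbf 1-1)u'$ has nonzero components in at least two degrees, so it is not homogeneous.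
\end{proof}

\section{Symmetrization and ideals of $B$}\label{sec:symm}

Return to the abelian case, with the notation of Section~\ref{sub:ab}. As in the example, we shall need a semi-invariant in $QA$ for an ideal $Q$ of $B$, and we shall have one in $QS$. The map $\beta$ preserves semi-invariants, but it does not map $QS$ into $QA$ in general (Example~\ref{ex:beta}). It does so on elements that commute with $\mathfrak a$, and semi-invariants have this property.

Let $s_1,\dots,s_n$ be commuting central variables and $\xi=\sum s_ix_i$. We extend $\beta$ and the brackets to power series coefficientwise. Let $\psi(t)=(e^t-1)/t=\sum_{j\ge0}t^j/(j+1)!$, and let $\tau\colon B\to B[[s]]$ be the $F$-algebra homomorphism with $\tau(y)=\psi(\operatorname{ad}\xi)y\in\mathfrak a[[s]]$ for $y\in\mathfrak a$; note that $\tau(\mathbf 1)=\mathbf 1$. The series $e^\xi$ generates all monomials in the $x_i$, so the next formula computes $\beta$ in terms of left $B$-coordinates.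

\begin{lemma}\label{lem:tau}
For $b\in B$ we have $\beta(b\,e^\xi)=\tau(b)\,e^\xi$ in $A[[s]]$.
\end{lemma}

\begin{proof}
Let $y\in\mathfrak a$ and let $z,t$ be further central variables. Expanding $(zy+\xi)^m$ in $A$ produces the sums over all orderings, so $\beta((zy+\xi)^m)=(zy+\xi)^m$ and $\beta(e^{zy}e^\xi)=\beta(e^{zy+\xi})=e^{zy+\xi}$. In $A[t][[z,s]]$ put $\Phi=e^{t(\xi+zy)}e^{-t\xi}$ and $w=e^{t\xi}(zy)e^{-t\xi}=e^{t\operatorname{ad}\xi}(zy)$. Then
\[
\partial_t\Phi=e^{t(\xi+zy)}\big((\xi+zy)-\xi\big)e^{-t\xi}=\Phi w .
\]
The coefficients of $w$ lie in the abelian ideal $\mathfrak a$. So $\Psi=\exp\big(\int_0^tw\big)$ lies in the commutative ring $B[t][[z,s]]$ and satisfies $\partial_t\Psi=\Psi w$. Then $\partial_t(\Phi\Psi^{-1})=\Phi w\Psi^{-1}-\Phi\Psi^{-1}w=0$, and $\Phi=\Psi=1$ at $t=0$, so $\Phi=\Psi$. At $t=1$, $\int_0^1e^{t\operatorname{ad}\xi}dt=\psi(\operatorname{ad}\xi)$ gives $e^{zy+\xi}=\exp(z\tau(y))e^\xi$. Comparing coefficients of $z^m$ proves the lemma for $b=y^m$. In characteristic $0$ these powers span $B$ over $F$, and both sides are $F$-linear in $b$.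
\end{proof}

\begin{example}\label{ex:beta}
Let $\mathfrak h$ have basis $\mathbf 1,y_1,y_2,y_3,x$ with $[x,y_1]=y_2$, $[x,y_2]=y_3$ and all other brackets of basis elements zero. The element $b=y_2^2-2y_1y_3$ is central. With $\xi=sx$ we have $\tau(y_1)=y_1+\frac s2y_2+\frac{s^2}6y_3$, $\tau(y_2)=y_2+\frac s2y_3$, $\tau(y_3)=y_3$, so $\tau(b)=b-\frac{s^2}{12}y_3^2$. The coefficient of $s^2$ in Lemma~\ref{lem:tau} gives $\beta(bx^2)=bx^2-\frac16y_3^2\notin bA$. Here $bx^2$ does not commute with $y_1$.
\end{example}

\begin{lemma}\label{lem:symm}
Let $Q\subset B$ be an ideal. If $f\in QS$ and $\{y,f\}=0$ for all $y\in\mathfrak a$, then $\beta(f)\in QA$.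
\end{lemma}

\begin{proof}
Write $f=\sum b_\alpha x^\alpha$ with $b_\alpha\in Q$. In $S[[s]]$ we have $x^\alpha=\partial_s^\alpha e^\xi|_{s=0}$, and in $A[[s]]$ we have $e^\xi=\beta(e^\xi)=\sum_\gamma\frac{s^\gamma}{\gamma!}\beta(x^\gamma)$. By Lemma~\ref{lem:tau},
\[
\beta(f)=\sum_\alpha\partial_s^\alpha\big(\tau(b_\alpha)e^\xi\big)\big|_{s=0}=\sum_\gamma c_\gamma\,\beta(x^\gamma),\qquad
c_\gamma=\frac1{\gamma!}\sum_\alpha\partial_s^\alpha\big(s^\gamma\tau(b_\alpha)\big)\big|_{s=0}\in B .
\]
We show that $c_\gamma\in Q$. The difficulty is that $\tau(b_\alpha)$ involves the derivatives $\partial_y^\mu b_\alpha$, which need not lie in $Q$. They come multiplied by $|\mu|$ factors of the form $[\xi,y]$, and the hypothesis on $f$ will let us trade one such factor for one derivative.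

Let $N$ be the ideal of $B[[s]]$ generated by $[\xi,y_1],\dots,[\xi,y_r]$. Put $\eta_j=\tau(y_j)-y_j$. Then $\eta_j=[\xi,\zeta_j]$ with $\zeta_j=\sum_{i\ge1}(\operatorname{ad}\xi)^{i-1}y_j/(i+1)!\in F[[s]]\mathbf 1+\sum_iF[[s]]y_i$, so $\eta_j\in N$. Taylor's formula gives $\tau(b)=\sum_\mu\frac1{\mu!}\eta^\mu\,\partial_y^\mu b$, a finite sum over $\mu\in\mathbb N^r$. Define $B$-linear maps
\[
\Lambda^{(\mu)}\colon B[[s]]\to B,\qquad\Lambda^{(\mu)}(g)=\sum_\alpha(\partial_y^\mu b_\alpha)\cdot\partial_s^\alpha g|_{s=0} .
\]
Each depends on finitely many coefficients of $g$. Then $c_\gamma=\frac1{\gamma!}\sum_\mu\frac1{\mu!}\Lambda^{(\mu)}(s^\gamma\eta^\mu)$ with $s^\gamma\eta^\mu\in N^{|\mu|}$, so it suffices to prove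
\begin{equation}\label{eq:Lambda}
\Lambda^{(\mu)}(N^{|\mu|})\subset Q\qquad\text{for all }\mu .
\end{equation}
For $\mu=0$ this holds because $b_\alpha\in Q$. Let $y\in\mathfrak a$. Since $\{b_\alpha,y\}=0$, the coefficient of $x^\gamma$ in $\{f,y\}$ is $\sum_i(\gamma_i+1)b_{\gamma+\epsilon_i}[x_i,y]$, which vanishes by hypothesis. On the other hand,
\[
\Lambda^{(0)}(s^\gamma[\xi,y])=\sum_i[x_i,y]\,(\gamma+\epsilon_i)!\;b_{\gamma+\epsilon_i}=\gamma!\sum_i(\gamma_i+1)b_{\gamma+\epsilon_i}[x_i,y].
\]
Hence $\sum_\alpha b_\alpha\cdot\partial_s^\alpha(g[\xi,y])|_{s=0}=0$ for all $g\in F[[s]]$. Apply $\partial_y^\mu$ to this identity in $B$. The second factors lie in $\mathfrak a$, so they have degree at most $1$ in $y_1,\dots,y_r$, and for such $\ell$ the Leibniz rule reads $\partial_y^\mu(b\ell)=(\partial_y^\mu b)\ell+\sum_j\mu_j(\partial_y^{\mu-\epsilon_j}b)\,\partial_{y_j}\ell$. We obtain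
\begin{equation}\label{eq:trade}
\Lambda^{(\mu)}(g[\xi,y])=-\sum_{j:\,\mu_j>0}\mu_j\,\Lambda^{(\mu-\epsilon_j)}\big(g\,\partial_{y_j}[\xi,y]\big)
\end{equation}
for $g\in F[[s]]$. Both sides are $B$-linear in $g$ and depend on finitely many coefficients, so \eqref{eq:trade} holds for $g\in B[[s]]$. For $|\mu|\ge1$, $N^{|\mu|}$ is the additive span of the products $g[\xi,y_i]$ with $g\in N^{|\mu|-1}$. For such $g$ the right side of \eqref{eq:trade} lies in $\sum_j\Lambda^{(\mu-\epsilon_j)}(N^{|\mu|-1})$, which is contained in $Q$ by induction on $|\mu|$. This proves \eqref{eq:Lambda}.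
\end{proof}

\section{Semi-invariants in two-sided ideals}\label{sec:M}

For a datum consider the two properties:
\begin{itemize}
\item[$\mathrm M_{cl}$:] every nonzero $\Delta$-stable ideal of $S$ contains a semi-invariant;
\item[$\mathrm M_{q}$:] every nonzero $\Delta$-stable ideal of $A$ contains a semi-invariant.
\end{itemize}
They do not hold for all data. Let $\mathfrak h=F\oplus Fy_1\oplus Fy_2$ be abelian and let $\Delta=\mathfrak{sl}_2(F)$ act on $Fy_1\oplus Fy_2$ by the natural representation. Then $A=S=F[y_1,y_2]$, semi-invariants are $\mathfrak{sl}_2$-invariants and hence constants, and the ideal $(y_1,y_2)$ contains none. So $\mathrm M_q$ cannot be proved by an induction over all data, as Theorem~\ref{thm:C} was. Instead we carry $\mathrm M_{cl}$ along as a hypothesis: it holds for the initial datum by Corollary~\ref{cor:comm}, and it is inherited by the reduced datum. This is why the reductions were made for $A$ and $S$ together. At the bottom of the induction no hypothesis is needed.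

\begin{proposition}\label{prop:ssM}
Every datum in case \textup{(iii)} satisfies $\mathrm M_q$.
\end{proposition}

\begin{proof}
If $\mathfrak s=0$, then $A=F$ and $1$ is a semi-invariant. Let $\mathfrak s\ne0$, use the notation of Section~\ref{sec:ss}, and let $I\neq0$ be a $\Delta$-stable ideal of $A$.

First, $I\cap Z\neq0$. Let $\bar I=K\otimes_FI$. Since invariants are defined by linear equations over $F$, $\bar I\cap\bar Z=K\otimes_F(I\cap Z)$. The space $\operatorname{gr}\bar I$ is a nonzero graded $\operatorname{ad}\mathfrak s_K$-stable ideal of $S(\mathfrak s_K)$. By Theorem~\ref{thm:comm} it contains a semi-invariant, which is an invariant since $\mathfrak s_K=[\mathfrak s_K,\mathfrak s_K]$; let $f$ be a nonzero homogeneous component, of degree $m$. The map $\bar I\cap\bar U_m\to(\operatorname{gr}\bar I)_m$ is a surjection of finite-dimensional $\mathfrak s_K$-modules. By complete reducibility it is surjective on invariants, so $f$ lifts to a nonzero element of $\bar I\cap\bar Z$.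

A central element need not be a semi-invariant for $\Delta$, so one more step is required. The ideal $J=\bar I\cap\bar Z\neq0$ of $\bar Z$ is stable under $\Delta$ and $\Gamma$. Fix a $\mathbb Q$-basis of $Z(U(\mathfrak s_{\mathbb Q}))$, which is a $K$-basis of $\bar Z$, and choose $0\neq c\in J$ with the fewest nonzero coordinates, scaled so that one coordinate is $1$. By Lemma~\ref{lem:extend}, $\delta\in\Delta$ acts on coordinates and kills the coordinate $1$, so $\delta(c)\in J$ has fewer nonzero coordinates and $\delta(c)=0$. Since $\delta$ commutes with $\Gamma$, it kills the finitely many conjugates of $c$. Their product is nonzero, is killed by $\Delta$, and lies in $J^\Gamma=I\cap Z$.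
\end{proof}

\begin{proposition}\label{prop:transport}
For every datum, $\mathrm M_{cl}$ implies $\mathrm M_q$.
\end{proposition}

\begin{proof}
We use induction on $\dim_F\mathfrak h$. Case (iii) is Proposition~\ref{prop:ssM}. In cases (i) and (ii) consider the reduced datum, which is the same for $A$ and for $S$ by Propositions~\ref{prop:ab}(a) and~\ref{prop:heis}(a).

\emph{The reduced datum satisfies $\mathrm M_{cl}$.} Let $J'\ne0$ be a $\Delta'$-stable ideal of $S'$. In case (i), let $E=S[(B\setminus0)^{-1}]=\bigoplus S'v^\alpha$. The ideal $J'E=\bigoplus J'v^\alpha$ is $\Delta$-stable, and $J'E\cap S$ is a $\Delta$-stable ideal of $S$, nonzero by clearing denominators. It contains a semi-invariant $f$ of $S$. By Proposition~\ref{prop:ab}(d), $f$ is a $\Delta'$-semi-invariant of $S'$, and $f\in J'E\cap S'=J'$. In case (ii), the $\Delta$-stable ideal $J'S=\bigoplus J'z^\alpha$ contains a semi-invariant $f$ of $S$. By Proposition~\ref{prop:heis}(d), $f$ is a semi-invariant of $S'$, and $f\in J'S\cap S'=J'$.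

By induction, the reduced datum satisfies $\mathrm M_q$. Let $I\neq0$ be a $\Delta$-stable ideal of $A$.

\emph{Heisenberg case.} The ideal $I\cap A'$ of $A'$ is $\Delta'$-stable and nonzero by Proposition~\ref{prop:heis}(c). It contains a semi-invariant of $A'$, which is a semi-invariant of $A$.

\emph{Abelian case.} Now let $E=A[(B\setminus0)^{-1}]$. By Lemma~\ref{lem:ore}, $IE$ is a nonzero $\Delta$-stable ideal of $E$, so $IE\cap A'\neq0$ by Proposition~\ref{prop:ab}(c). This ideal of $A'$ is stable under $\Delta$ and under $\operatorname{ad}L$, that is, under $\Delta'$. So it contains a $\Delta'$-semi-invariant $w$. By Lemma~\ref{lem:content}(b), $w=gw_0$ with $g\in F'^*$ and $w_0$ a semi-invariant of $A$, and $w_0=g^{-1}w\in IE$. It remains to clear denominators. Let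
\[
Q=\{b\in B: bw_0\in I\}.
\]
This is an ideal of $B$, nonzero since $w_0=b^{-1}i$ for some $b\in B\setminus0$, $i\in I$. It is $\Delta$-stable: $\delta(b)w_0=\delta(bw_0)-b\delta(w_0)\in I$ for $b\in Q$, because $\delta(w_0)\in Fw_0$. So $QS$ is a nonzero $\Delta$-stable ideal of $S$, and by $\mathrm M_{cl}$ it contains a semi-invariant $f$. By Proposition~\ref{prop:ab}(d), $f$ commutes with $\mathfrak a$, so $\beta(f)\in QA$ by Lemma~\ref{lem:symm}, and $QA=AQ$ by \eqref{eq:QA}. Since $\beta$ is injective, $F$-linear and $\Delta$-equivariant, $\beta(f)$ is a semi-invariant of $A$. Hence $\beta(f)w_0$ is a semi-invariant, and it lies in $AQw_0\subset I$.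
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:MC}]
Consider the datum $(k,\mathfrak h,\operatorname{ad}\mathfrak h)$. Statement (C) is Lemma~\ref{lem:semi}(a) and Theorem~\ref{thm:C}. If $k$ is algebraically closed, $\mathrm M_{cl}$ holds by Corollary~\ref{cor:comm}, so $\mathrm M_q$ holds by Proposition~\ref{prop:transport}. This is (M), since all ideals of $A$ are $\operatorname{ad}\mathfrak h$-stable.

For general $k$ let $I\neq0$ be an ideal of $A$ and $\bar I=\bar k\otimes_kI$, an ideal of the algebra $\bar k\otimes_kA$ attached to $\bar k\otimes_k\mathfrak h$. It contains a nonzero $w$ with $[x,w]=\lambda(x)w$ for $x\in\mathfrak h$. Choose a finite Galois extension $k_1/k$ with $w\in k_1\otimes_kI$; then $\lambda(\mathfrak h)\subset k_1$. For $\gamma\in\operatorname{Gal}(k_1/k)$ and $x\in\mathfrak h$ we have $[x,\gamma(w)]=\gamma(\lambda(x))\gamma(w)$. The product of the $\gamma(w)$, in any order, is a nonzero element of $\bar I$ on which $\operatorname{ad}x$ acts by $\lambda_0(x)=\sum_\gamma\gamma(\lambda(x))\in k$. The space $\{a\in\bar I:[x,a]=\lambda_0(x)a\text{ for all }x\in\mathfrak h\}$ is thus nonzero,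 and it is defined by linear equations over $k$, so it equals $\bar k\otimes_k\{a\in I:[x,a]=\lambda_0(x)a\text{ for all }x\in\mathfrak h\}$. Hence $I$ contains a semi-invariant.
\end{proof}

By Section~\ref{sec:data}, Theorem~\ref{thm:ufd} follows.

\begin{thebibliography}{9}

\bibitem{Borel}
Borel, \emph{Linear Algebraic Groups}.

\bibitem{Kostant}
Kostant, \emph{Amer. J. Math.} \textbf{85} (1963).

\bibitem{LW}
Silu Liu and Quanshui Wu, \emph{PI Artin--Schelter regular algebras of dimension 3 are unique factorization rings}, arXiv:2602.14034 (2026).

\end{thebibliography}
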